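\title{Partial sums of the coefficients of Grothendieck polynomials}

\begin{abstract}
Let $\mathfrak{G}_w=\sum_\alpha C_\alpha x^\alpha$ be the Grothendieck polynomial of a permutation $w$. We prove that $\sum_{\alpha\le\beta}C_\alpha=1$ whenever $x^\beta$ is a monomial of highest degree in $\mathfrak{G}_w$, as conjectured by Chen, Fan and Ye. The identity holds more generally for every maximal element $\beta$ of the support, and for every monomial of degree at least $\deg\mathfrak{G}_w-2$; the latter bound is optimal. Inclusion--exclusion reduces the identity to an exchange property of the support. We prove that property by writing the coefficients as Euler characteristics of linear sections of a matrix Schubert variety in a product of projective spaces, and by combining Kawamata--Viehweg vanishing, a positivity criterion for multidegrees, and Brion's positivity theorem.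
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$, let $[n]=\{1,\dots,n\}$, and let $S_n$ be the symmetric group on $[n]$. We write permutations in one-line notation. For the simple transposition $s_i=(i\ \,i+1)$, the permutation $ws_i$ is obtained from $w$ by exchanging the entries in positions $i$ and $i+1$. The length $\ell(w)$ is the number of inversions of $w$, and $\ell(ws_i)<\ell(w)$ exactly when $w(i)>w(i+1)$, that is, when $w$ has a \emph{descent} at $i$. Let $s_i$ act on polynomials in $x_1,\dots,x_n$ by exchanging $x_i$ and $x_{i+1}$, and put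
\[
\partial_if=\frac{f-s_if}{x_i-x_{i+1}},\qquad \pi_if=\partial_i\bigl((1-x_{i+1})f\bigr).
\]
The \emph{Grothendieck polynomials} $\mathfrak{G}_w$, $w\in S_n$, are defined by $\mathfrak{G}_{w_0}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$ for $w_0=n\,(n-1)\cdots1$, and $\mathfrak{G}_{ws_i}=\pi_i\mathfrak{G}_w$ whenever $\ell(ws_i)<\ell(w)$. They are not homogeneous; $\mathfrak{G}_w^{\mathrm{top}}$ denotes the homogeneous component of highest degree. The \emph{support} of a polynomial $f=\sum_\alpha c_\alpha x^\alpha$ is $\operatorname{supp}(f)=\{\alpha:c_\alpha\ne0\}$. We order $\mathbb{Z}^n$ componentwise, $\alpha\le\beta$ if $\alpha_i\le\beta_i$ for all $i$, and write $|\alpha|=\sum_i\alpha_i$.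

Throughout, $w\in S_n$ is fixed, and
\[
\mathfrak{G}_w=\sum_\alpha C_\alpha x^\alpha,\qquad \mathcal{S}=\operatorname{supp}(\mathfrak{G}_w),\qquad F(\gamma)=\sum_{\alpha\le\gamma}C_\alpha\quad(\gamma\in\mathbb{Z}_{\ge0}^n).
\]
Thus $F(\gamma)$ is the sum of the coefficients of those monomials of $\mathfrak{G}_w$ that divide $x^\gamma$. Chen, Fan and Ye \cite{CFY} conjectured that $F(\beta)=1$ for every $\beta\in\operatorname{supp}(\mathfrak{G}_w^{\mathrm{top}})$. We prove this conjecture: it is the case $\gamma=\beta$ of the following theorem.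

\begin{theorem}\label{thm:A}
If $\beta$ is a maximal element of $(\mathcal{S},\le)$, in particular if $\beta\in\operatorname{supp}(\mathfrak{G}_w^{\mathrm{top}})$, then $F(\gamma)=1$ for every $\gamma\ge\beta$.
\end{theorem}

The identity persists a little below the maximal elements.

\begin{theorem}\label{thm:B}
Let $\beta\in\mathcal{S}$ be such that no $\beta'\in\mathcal{S}$ satisfies both $\beta'\ge\beta$ and $\#\{i:\beta'_i>\beta_i\}\ge3$. Then $F(\gamma)=1$ for every $\gamma\ge\beta$. In particular $F(\beta)=1$ for every $\beta\in\mathcal{S}$ with $|\beta|\ge\deg\mathfrak{G}_w-2$. Here $2$ cannot be replaced by $3$, and ``$\ge3$'' cannot be replaced by ``$\ge4$'', as the example $w=13524$ shows.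
\end{theorem}

The value $1$ has two explanations. The first is algebraic: the sum of \emph{all} coefficients of $\mathfrak{G}_w$ is $1$ (Lemma~\ref{lem:spec}). If $\mathcal{S}$ has a largest element, Theorem~\ref{thm:A} says nothing more. If $\mathcal{S}$ has several maximal elements, the theorem says that the coefficients outside the box below any one of them cancel. The second is geometric. The polynomial $\mathfrak{G}_w$ is the $K$-theory class of a variety $X$ in a product of $n$ projective spaces $\mathbb{P}^{n-1}$, and for $\gamma$ with entries at most $n-1$ the number $F(\gamma)$ is the Euler characteristic $\chi(\mathcal{O}_{X\cap\Lambda})$, where $\Lambda$ is a product of general linear spaces of dimensions $\gamma_1,\dots,\gamma_n$; see \eqref{eq:partial}. For small $\gamma$ the section $X\cap\Lambda$ is empty and $F(\gamma)=0$, or it is a finite set and $F(\gamma)$ counts its points. For $\gamma=(n-1,\dots,n-1)$ the section is $X$ itself and $F(\gamma)=1$. One expects the value $1$ for large $\gamma$, and the two theorems say how large is enough.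

Section~\ref{sec:examples} works out two examples that guide the proof. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to an exchange property of $\mathcal{S}$, Proposition~\ref{prop:key}, and explains how Sections~\ref{sec:chi}--\ref{sec:expansion} prove it. Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{Basic properties and two examples}\label{sec:examples}

Let $h_m$ be the complete homogeneous symmetric polynomial of degree $m$, with $h_{-1}=0$. If $g$ is symmetric in $x_i,x_{i+1}$, then $\partial_i(gf)=g\,\partial_if$ and $\pi_i(gf)=g\,\pi_if$. Since $\partial_i(x_i^{m})=h_{m-1}(x_i,x_{i+1})$ and $\partial_i(x_{i+1})=-1$, we have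
\begin{equation}\label{eq:rule}
\pi_i(1)=1,\qquad \pi_i(x_i^{m+1})=h_m(x_i,x_{i+1})-x_ix_{i+1}\,h_{m-1}(x_i,x_{i+1})\quad(m\ge0).
\end{equation}
In particular $\pi_i(gx_i)=g$ for $g$ symmetric in $x_i,x_{i+1}$. We use three basic properties.

\begin{itemize}
\item[(P1)] \emph{For $u\in S_n$, $\mathfrak{G}_u$ lies in the span of the monomials $x^a$ with $0\le a_i\le n-i$; in particular $x_n$ does not occur.} This holds for $w_0$. If $f$ lies in the span, then $(1-x_{i+1})f$ has exponents at most $n-i$ in both $x_i$ and $x_{i+1}$. Moreover $\partial_i(x_i^ax_{i+1}^b)$ is $0$ or $\pm(x_ix_{i+1})^{\min(a,b)}h_{|a-b|-1}(x_i,x_{i+1})$, whose exponents are at most $\max(a,b)-1$. So $\pi_if$ lies in the span.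
\item[(P2)] \emph{$\mathfrak{G}_u$ is unchanged under the inclusion $S_n\subset S_{n+1}$.} Applying $\pi_1,\dots,\pi_n$ in turn to $x_1^nx_2^{n-1}\cdots x_n$ moves the entry $n+1$ of the longest element of $S_{n+1}$ to the last position and, by $\pi_i(gx_i)=g$, lowers each exponent by one. So the two recursions agree at the longest element of $S_n$, hence on all of $S_n$. In particular $\mathfrak{G}_{\mathrm{id}}=1$.
\item[(P3)] \emph{The lowest-degree component of $\mathfrak{G}_u$ is the Schubert polynomial $\mathfrak{S}_u$, which is nonzero and homogeneous of degree $\ell(u)$. The Schubert polynomials are linearly independent, and $\partial_j\mathfrak{S}_u=\mathfrak{S}_{us_j}$ if $u$ has a descent at $j$.} These facts are standard. It follows that the $\mathfrak{G}_u$ are linearly independent: in a nontrivial relation, the terms of smallest length would give a relation among Schubert polynomials.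
\end{itemize}

In the examples we write $(x,y,z)=(x_1,x_2,x_3)$. From $\mathfrak{G}_{321}=x^2y$ and \eqref{eq:rule} we get $\mathfrak{G}_{231}=\pi_1(x^2y)=xy$, $\mathfrak{G}_{312}=\pi_2(x^2y)=x^2$, $\mathfrak{G}_{213}=\pi_2(xy)=x$, $\mathfrak{G}_{132}=\pi_1(x^2)=x+y-xy$ and $\mathfrak{G}_{123}=1$. Each of these supports has a largest element, so $S_3$ shows nothing beyond the total sum.

\begin{example}\label{ex:1423}
Applying $\pi_2,\pi_3,\pi_2$ to $\mathfrak{G}_{4321}=x^3y^2z$ gives $\mathfrak{G}_{4231}=x^3yz$, $\mathfrak{G}_{4213}=x^3y$ and $\mathfrak{G}_{4123}=x^3$. Applying $\pi_1$ to the last two,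
\[
\mathfrak{G}_{2413}=x^2y+xy^2-x^2y^2,\qquad \mathfrak{G}_{1423}=x^2+xy+y^2-x^2y-xy^2 .
\]
The support of $\mathfrak{G}_{1423}$ has two maximal elements, given by $x^2y$ and $xy^2$. Arrange the coefficients by powers of $y$:
\[
\begin{array}{c|ccc|c}
 & 1 & x & x^2 & \text{row sum}\\ \hline
y^2 & 1 & -1 & 0 & 0\\
y & 0 & 1 & -1 & 0\\
1 & 0 & 0 & 1 & 1
\end{array}
\]
The box below $x^2y$ omits the top row, whose sum is $0$; so the sum over the box equals the total sum $1$. The row sums are the coefficients of the specialization $\mathfrak{G}_{1423}|_{x=1}=1$. This is the mechanism of the proof. The cancellation outside the box is carried out by setting variables equal to $1$, and what has to be shown is that the specialized polynomial has \emph{no} monomial beyond the box.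
\end{example}

\begin{example}\label{ex:13524}
Applying $\pi_2,\pi_3,\pi_4,\pi_3$ to $\mathfrak{G}_{54321}=x_1^4x_2^3x_3^2x_4$ gives $\mathfrak{G}_{53421}=x_1^4x_2^2x_3^2x_4$, $\mathfrak{G}_{53241}=x_1^4x_2^2x_3x_4$, $\mathfrak{G}_{53214}=x_1^4x_2^2x_3$ and $\mathfrak{G}_{53124}=x_1^4x_2^2$. The chain $53124\to35124\to31524\to13524$ gives $\mathfrak{G}_{13524}=\pi_1\pi_2\pi_1(x^4y^2)$. First, $\pi_1(x^4y^2)=x^3y^2+(x^2-x^3)y^3$. Next,
\begin{align*}
\pi_2\pi_1(x^4y^2)&=x^3(y+z-yz)+(x^2-x^3)(y^2+yz+z^2-y^2z-yz^2)\\
&=(x^3y+x^2y^2-x^3y^2)+z\,(x^3+x^2y-2x^3y-x^2y^2+x^3y^2)\\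
&\qquad+z^2\,(x^2-x^3-x^2y+x^3y).
\end{align*}
Now apply $\pi_1$. We have $\pi_1(x^2y^2)=x^2y^2=\pi_1(x^3y^2)$, so these terms cancel, while $\pi_1$ sends $x^2,x^3,x^2y,x^3y$ to $\mathfrak{G}_{132},\mathfrak{G}_{1423},\mathfrak{G}_{231},\mathfrak{G}_{2413}$. Collecting terms,
\begin{equation}\label{eq:13524}
\mathfrak{G}_{13524}=z^2\,\mathfrak{G}_{132}(x,y)+(z-z^2)\bigl(\mathfrak{G}_{1423}(x,y)+\mathfrak{G}_{231}(x,y)\bigr)+(1-z)^2\,\mathfrak{G}_{2413}(x,y).
\end{equation}
This expansion is the model for Section~\ref{sec:expansion}, and it gives the sharpness statement in Theorem~\ref{thm:B}.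
\end{example}

\section{Setting variables equal to one}\label{sec:reduction}

For $T\subseteq[n]$ we always put $R=[n]\setminus T$, and we let
\[
G_T(x_T)=\mathfrak{G}_w\big|_{x_i=1\ (i\in R)} .
\]
For $\nu\in\mathbb{Z}^T$ and $\mu\in\mathbb{Z}^R$ let $(\nu,\mu)\in\mathbb{Z}^n$ be the vector with these entries, and let $\beta_V$ be the restriction of $\beta\in\mathbb{Z}^n$ to $V\subseteq[n]$. In Example~\ref{ex:1423} we found $G_{\{2\}}=1=\mathfrak{G}_{\mathrm{id}}$, and \eqref{eq:13524} gives $G_{\{1,2\}}=\mathfrak{G}_{132}$ for $w=13524$. The specialization is always a Grothendieck polynomial.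

\begin{lemma}\label{lem:spec}
We have $\mathfrak{G}_w(1,\dots,1)=1$. For $T\ne\emptyset$ there is $u_T\in S_n$ such that $\mathfrak{G}_{u_T}$ involves only the first $|T|$ variables and $G_T=\mathfrak{G}_{u_T}(x_T)$, where the variables $x_T$ are taken in increasing order of index.
\end{lemma}

\begin{proof}
Setting $x_{i+1}=1$ in $\pi_if=\frac{(1-x_{i+1})f-(1-x_i)s_if}{x_i-x_{i+1}}$ gives $(\pi_if)|_{x_{i+1}=1}=(s_if)|_{x_{i+1}=1}$. Hence, if $v\in S_n$ has a descent at $i$, then
\begin{equation}\label{eq:move}
\mathfrak{G}_v(\dots,1,y,\dots)=\mathfrak{G}_{vs_i}(\dots,y,1,\dots)\qquad(\text{positions }i,i+1).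
\end{equation}
If $v(i)<v(i+1)$, then $\mathfrak{G}_v=\pi_i\mathfrak{G}_{vs_i}$ is symmetric in $x_i,x_{i+1}$, and \eqref{eq:move} holds with $\mathfrak{G}_v$ on the right. Setting all variables equal to $1$ in \eqref{eq:move} shows that $\mathfrak{G}_v(1,\dots,1)$ is unchanged along the recursion, so it equals $\mathfrak{G}_{w_0}(1,\dots,1)=1$.

Suppose that $\mathfrak{G}_v$ involves only $x_1,\dots,x_k$, and let $1\le j\le k$. Moving the entry $1$ from position $j$ to position $n$, one step at a time, we find $v'\in S_n$ with
\[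
\mathfrak{G}_v(y_1,\dots,y_{j-1},1,y_j,\dots,y_{n-1})=\mathfrak{G}_{v'}(y_1,\dots,y_{n-1},1)=\mathfrak{G}_{v'}(y_1,\dots,y_{n-1},y_n),
\]
the last equality by (P1). The left side involves only $y_1,\dots,y_{k-1}$, so $\mathfrak{G}_{v'}$ involves only its first $k-1$ variables. Start with $v=w$ and $k=n$, and apply this step once for each element of $R$.
\end{proof}

To compare $F(\gamma)$ with the total sum, write the indicator function of $\alpha\le\gamma$ as $\prod_i\bigl(1-\mathbf{1}(\alpha_i>\gamma_i)\bigr)$ and expand the product. Since $[x_T^{\alpha'}]G_T=\sum_{\mu}C_{(\alpha',\mu)}$, this gives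
\begin{equation}\label{eq:IE}
F(\gamma)=\sum_{T\subseteq[n]}(-1)^{|T|}N_T(\gamma),\qquad
N_T(\gamma)=\sum_{\substack{\alpha\,:\,\alpha_i>\gamma_i\\ \text{for all } i\in T}}C_\alpha=\sum_{\substack{\alpha'\in\mathbb{Z}^T:\,\alpha'_i>\gamma_i\\ \text{for all } i\in T}}[x_T^{\alpha'}]G_T ,
\end{equation}
and $N_\emptyset(\gamma)=1$ by Lemma~\ref{lem:spec}. We will show that for $T\ne\emptyset$ the last sum has no nonzero term. The tool is the following exchange property.

\begin{proposition}\label{prop:key}
Let $\beta\in\mathcal{S}$, $\emptyset\ne T\subseteq[n]$ and $\alpha'\in\operatorname{supp}(G_T)$. Then there is $\mu\in\mathbb{Z}^R$ with $\mu\ge\beta_R$ and $(\alpha',\mu)\in\mathcal{S}$.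
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:key}]
Let $\beta\in\mathcal{S}$ be maximal, $\gamma\ge\beta$ and $T\ne\emptyset$. Suppose that some $\alpha'\in\operatorname{supp}(G_T)$ has $\alpha'_i>\gamma_i$ for all $i\in T$. Then the element $(\alpha',\mu)\in\mathcal{S}$ of Proposition~\ref{prop:key} is $\ge\beta$ and different from $\beta$, which contradicts maximality. So $N_T(\gamma)=0$ for all $T\ne\emptyset$, and $F(\gamma)=N_\emptyset(\gamma)=1$ by \eqref{eq:IE}. An element of $\operatorname{supp}(\mathfrak{G}_w^{\mathrm{top}})$ is maximal because a larger element of $\mathcal{S}$ would have larger degree.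
\end{proof}

Every $\alpha'\in\operatorname{supp}(G_T)$ extends to \emph{some} element $(\alpha',\mu)$ of $\mathcal{S}$. The content of the proposition is that $\mu$ can be chosen above $\beta_R$ for an unrelated $\beta\in\mathcal{S}$. It matters that $\alpha'$ survives the specialization. In Example~\ref{ex:1423}, with $T=\{2\}$ and $x^\beta=x^2y$, the exponent $\alpha'=2$ occurs in $\mathcal{S}$ but not in $G_T=1$, and no monomial of $\mathfrak{G}_{1423}$ is divisible by $x^2y^2$.

The expansion \eqref{eq:13524}, where $T=\{1,2\}$ and $u_T=132$, shows how the proposition is proved. It has three features.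
\begin{itemize}
\item[(a)] It has the form $\mathfrak{G}_w=\sum_vA_v(x_R)\,\mathfrak{G}_v(x_T)$, and all contributions to a monomial $x^\alpha$ have the same sign $(-1)^{|\alpha|-\ell(w)}$. So nothing cancels, and $\mathcal{S}$ contains $\operatorname{supp}(\mathfrak{G}_{u_T})\times\operatorname{supp}(A_{u_T})$.
\item[(b)] The polynomial $\mathfrak{G}_{u_T}$ is the only term of smallest length, so $A_{u_T}$ can be read off from the terms of $\mathfrak{G}_w$ of lowest degree in $x_T$.
\item[(c)] The polynomial $A_{u_T}=z^2$ has a monomial $x_R^\mu$ with $\mu\ge\beta_R$ for every $\beta\in\mathcal{S}$.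
\end{itemize}
In general (a) comes from Brion's positivity theorem (Lemma~\ref{lem:expansion}). For (b), the coefficients of $A_{u_T}$ turn out to be Euler characteristics on the general fiber of a projection $X\to X_T$ (Lemmas~\ref{lem:lowest}, \ref{lem:product} and \ref{lem:AuT}). Then (c) becomes a nonvanishing statement on that fiber (Lemma~\ref{lem:nonvanishing}), where $\mu$ may depend on $\beta$; this is the heart of the proof.

\section{Coefficients as Euler characteristics}\label{sec:chi}

\subsection{Background}
We work over $\mathbb{C}$. A \emph{variety} is an irreducible reduced separated scheme of finite type, and $\dim\emptyset=-\infty$. A \emph{resolution} of a variety $Z$ is a proper birational morphism $\phi:\widetilde Z\to Z$ with $\widetilde Z$ smooth. The variety $Z$ has \emph{rational singularities} if $R\phi_*\mathcal{O}_{\widetilde Z}=\mathcal{O}_Z$, that is, $\phi_*\mathcal{O}_{\widetilde Z}=\mathcal{O}_Z$ and $R^j\phi_*\mathcal{O}_{\widetilde Z}=0$ for $j>0$, for one (equivalently, every) resolution $\phi$. We use the following standard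 facts.
\begin{itemize}
\item[(R1)] If $Z'\to Z$ is a smooth surjective morphism of varieties, then $Z'$ has rational singularities if and only if $Z$ has.
\item[(R2)] Let $\mathrm{Fl}_M$ be the variety of flags $F_1\subset\dots\subset F_M=\mathbb{C}^M$. For $u\in S_M$ let $r_u(p,q)=\#\{i\le p:u(i)\le q\}$, and let $\mathcal{X}_u\subseteq\mathrm{Fl}_M$ be the set of flags such that the projection of $F_p$ to the first $q$ coordinates has rank at most $r_u(p,q)$ for all $p,q$. This \emph{Schubert variety} is irreducible of codimension $\ell(u)$, is Cohen--Macaulay, and has rational singularities.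
\item[(R3)] \emph{Generic smoothness.} If $f:Y\to Z$ is a morphism from a smooth scheme to a variety, then $f$ is smooth over some smooth dense open subset of $Z$, possibly with empty fibers.
\item[(R4)] \emph{Kawamata--Viehweg vanishing.} If $Z$ is a smooth projective variety and $L$ is a nef and big line bundle, then $H^j(Z,\omega_Z\otimes L)=0$ for $j>0$; by Serre duality $\chi(Z,L^{-1})=(-1)^{\dim Z}h^0(Z,\omega_Z\otimes L)$. The bundle $L$ is nef and big when it is the pullback of an ample line bundle under a morphism to a projective variety that is injective on a dense open subset of $Z$. This is the only case that we use.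
\end{itemize}
For a smooth projective variety $Z$, the Grothendieck ring $K(Z)$ of vector bundles is also the Grothendieck group of coherent sheaves, and the Euler characteristic is an additive map $\chi(Z,-):K(Z)\to\mathbb{Z}$.

For $V\subseteq[n]$ put $P_V=\prod_{i\in V}\mathbb{P}^{n-1}$ and $P=P_{[n]}$. Let $\mathcal{O}(e_i)$ be the pullback of $\mathcal{O}(1)$ from the $i$-th factor, and let $x_i=1-[\mathcal{O}(-e_i)]$, the class of the structure sheaf of a hyperplane of that factor. Then $K(P_V)=\mathbb{Z}[x_V]/(x_i^n)_{i\in V}$. On one factor, $x^k$ is the class of a linear subspace of codimension $k$, so $\chi(\mathbb{P}^{n-1},x^k)$ is $1$ for $0\le k\le n-1$ and $0$ for $k\ge n$. Therefore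
\begin{equation}\label{eq:delta}
\chi\bigl(\mathbb{P}^{n-1},x^k(1-x)\bigr)=\mathbf{1}(k=n-1)\qquad(k\ge0).
\end{equation}
By the K\"unneth formula, $\chi(P_V,\prod_ig_i(x_i))=\prod_i\chi(\mathbb{P}^{n-1},g_i(x))$.

\subsection{The variety $X$}
The \emph{matrix Schubert variety} $\widehat X\subseteq M_n(\mathbb{C})$ of $w$ is the set of matrices $z=(z_{ij})$ whose upper left $p\times q$ submatrix has rank at most $r_w(p,q)$ for all $p,q$. Grade $\mathbb{C}[z]$ by rows, $\deg z_{ij}=e_i\in\mathbb{Z}^n$. The \emph{$K$-polynomial} of a finitely generated graded module is the numerator of its Hilbert series written over $\prod_i(1-t_i)^n$; if the $j$-th term of a graded free resolution is $\bigoplus_a\mathbb{C}[z](-a)^{b_{j,a}}$, it equals $\sum_{j,a}(-1)^jb_{j,a}t^a$. The set $\widehat X$ is irreducible of codimension $\ell(w)$, with prime ideal $I$, and the $K$-polynomial of $\mathbb{C}[z]/I$ is $\mathfrak{G}_w(1-t_1,\dots,1-t_n)$; see \cite{Fulton} and \cite[Theorem~A]{KM}. The conventions match because the substitution $x_i=1-t_i$ turns $\pi_i$ into the operator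 used in \cite{KM},
\begin{equation}\label{eq:pit}
\pi_if=\frac{t_{i+1}f-t_i\,s_if}{t_{i+1}-t_i}.
\end{equation}

\begin{lemma}\label{lem:rational}
The variety $\widehat X$ has rational singularities.
\end{lemma}

\begin{proof}
Regard $w$ as an element $\widehat w$ of $S_{2n}$ fixing $n+1,\dots,2n$. The map $\mathrm{GL}_{2n}\to\mathrm{Fl}_{2n}$ sending a matrix to the flag of spans of its first rows is smooth and surjective. The preimage $\mathcal{Z}$ of $\mathcal{X}_{\widehat w}$ is defined by the rank conditions of $\widehat w$ on upper left submatrices; its fibers over $\mathcal{X}_{\widehat w}$ are cosets of the group of lower triangular matrices, so it is irreducible, and it has rational singularities by (R1) and (R2). If $p>n$ or $q>n$, then $r_{\widehat w}(p,q)=\min(p,q)$ and the condition is vacuous. So $\mathcal{Z}$ is the preimage of $\widehat X$ under the map $\mathrm{GL}_{2n}\to M_n$ taking the upper left $n\times n$ block. This map is smooth, being a linear projection restricted to an open set, and it is surjective because $\left(\begin{smallmatrix}z&1\\1&0\end{smallmatrix}\right)$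 is invertible for every $z$. Apply (R1) again.
\end{proof}

The matrices with all rows nonzero form a Zariski locally trivial $(\mathbb{C}^*)^n$-bundle over $P$, and $\widehat X$ is stable under scaling rows. Let $\widehat X^\circ\subseteq\widehat X$ be the open set where all rows are nonzero; it contains the permutation matrix with entries $1$ in positions $(i,w(i))$, so it is dense. Its image $X\subseteq P$ is a closed subvariety of dimension $n(n-1)-\ell(w)$, with rational singularities by (R1). Sheafifying a graded free resolution of $\mathbb{C}[z]/I$ turns $\mathbb{C}[z](-a)$ into $\mathcal{O}(-a)$, of class $\prod_i(1-x_i)^{a_i}$. Hence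
\[
[\mathcal{O}_X]=\mathfrak{G}_w(x)\quad\text{in }K(P).
\]
By (P1) all exponents of $\mathfrak{G}_w$ are at most $n-1$, so no coefficient is lost in $K(P)$.

Fix a resolution $\rho:\widetilde X\to X$ with $\widetilde X$ projective that is an isomorphism over the smooth locus of $X$, and let $E\subsetneq\widetilde X$ be the preimage of the singular locus. Put $L_i=\rho^*\mathcal{O}(e_i)$, $L_V=\bigotimes_{i\in V}L_i$ and $L=L_{[n]}$.

\subsection{General linear sections}
Write $[0,n-1]^V$ for the set of integer vectors indexed by $V$ with entries between $0$ and $n-1$. For $\nu\in[0,n-1]^V$, a \emph{linear space of type $\nu$} is a product $\Lambda=\prod_{i\in V}\Lambda_i\subseteq P_V$, where $\Lambda_i$ is the intersection of $n-1-\nu_i$ chosen hyperplanes of the $i$-th factor. We choose the hyperplanes one after another, in an order that we are free to fix, and \emph{general} means that each hyperplane avoids a proper closed subset of the dual projective space which may depend on the earlier choices. Let $h:Z\to P_V$ be a morphism from a scheme of finite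 type, let $H$ be a general hyperplane of the $i$-th factor, and let $Z_H\subseteq Z$ be its preimage.
\begin{itemize}
\item[(G1)] $Z_H$ contains none of the finitely many associated points of $Z$. So $0\to h^*\mathcal{O}(-e_i)\to\mathcal{O}_Z\to\mathcal{O}_{Z_H}\to0$ is exact, and $Z_H$ meets each irreducible component $Z'$ of $Z$ in the empty set or in pure dimension $\dim Z'-1$.
\item[(G2)] (Bertini) If $Z$ is smooth, then $Z_H$ is smooth.
\item[(G3)] A general tuple of hyperplanes can be required to lie in a given nonempty open subset $O$ of the space of all tuples: take the first hyperplane in the open image of $O$, so that the slice of $O$ over it is nonempty and open, and continue. Hence a set that contains all general tuples is dense. In particular $\dim\Lambda_i=\nu_i$ for general $\Lambda$.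
\end{itemize}
Let $Z\subseteq P_V$ be a closed subscheme with $[\mathcal{O}_Z]=g(x_V)$ for a polynomial $g$, and let $\Lambda$ be general of type $\nu$. By (G1), $[\mathcal{O}_{Z\cap\Lambda}]=g\prod_ix_i^{n-1-\nu_i}$, and $\chi(P_V,x^\alpha\prod_ix_i^{n-1-\nu_i})=\mathbf{1}(\alpha\le\nu)$. Therefore
\begin{equation}\label{eq:partial}
\chi(\mathcal{O}_{Z\cap\Lambda})=\sum_{\alpha\le\nu}[x^\alpha]g .
\end{equation}
For $Z=X$ this is the interpretation of $F$ given in the introduction.

To isolate a single coefficient we twist by $\mathcal{O}(-1,\dots,-1)$, as \eqref{eq:delta} suggests, and to apply a vanishing theorem we pass to $\widetilde X$. For $V\subseteq[n]$ and $\mu\in[0,n-1]^V$ let $Y_\mu\subseteq\widetilde X$ be the preimage of a general linear space of type $\mu$ under $\widetilde X\to P\to P_V$; no condition is imposed on the rows outside $V$. By (G1) and (G2), applied to $\widetilde X$ and to $E$ at each step, $Y_\mu$ is empty, or else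
\begin{equation}\label{eq:Y}
Y_\mu\text{ is smooth of pure dimension }\dim X-\sum_{i\in V}(n-1-\mu_i),\quad\text{and}\quad\dim(E\cap Y_\mu)<\dim Y_\mu .
\end{equation}

\begin{proposition}\label{prop:coef}
For $\beta\in[0,n-1]^n$,
\[
C_\beta=\chi(Y_\beta,L^{-1})=(-1)^{|\beta|-\ell(w)}\,h^0(Y_\beta,\omega_{Y_\beta}\otimes L).
\]
In particular $(-1)^{|\beta|-\ell(w)}C_\beta\ge0$ for every $n$, every $w\in S_n$ and every $\beta$, and $Y_\beta\ne\emptyset$ for $\beta\in\mathcal{S}$.
\end{proposition}

\begin{proof}
By (G1), $[\mathcal{O}_{Y_\beta}]=\prod_i(1-[L_i^{-1}])^{n-1-\beta_i}$ in $K(\widetilde X)$. So $[\mathcal{O}_{Y_\beta}\otimes L^{-1}]$ is the pullback of $\prod_ix_i^{n-1-\beta_i}(1-x_i)\in K(P)$. The projection formula and $R\rho_*\mathcal{O}_{\widetilde X}=\mathcal{O}_X$, which is where rational singularities are needed, give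
\[
\chi(Y_\beta,L^{-1})=\chi\Bigl(P,\ \mathfrak{G}_w(x)\prod_ix_i^{n-1-\beta_i}(1-x_i)\Bigr)=C_\beta ,
\]
because by \eqref{eq:delta} the monomial $x^\alpha$ contributes $1$ if $\alpha=\beta$ and $0$ otherwise. By \eqref{eq:Y}, each component of $Y_\beta$ has dimension $|\beta|-\ell(w)$ and is not contained in $E$, so $\rho$ is injective on a dense open subset of it. Now (R4) applies to $L=\rho^*\mathcal{O}(1,\dots,1)$ on each component.
\end{proof}

\begin{example}\label{ex:1423geom}
For $w=1423$ the only rank condition not implied by the others is $r_w(2,3)=1$: the upper left $2\times3$ block has rank at most $1$. So $X\subseteq(\mathbb{P}^3)^4$ consists of the quadruples whose first two points lie on a line through $o=[0:0:0:1]$, and $X$ is smooth away from the locus where both points equal $o$. Take $\beta=(2,1,0,0)$. Then $\Lambda_1$ is a plane and $\Lambda_2$ is a line, both missing $o$. For each point of $\Lambda_2$, the line joining it to $o$ meets $\Lambda_1$ once. Thus $Y_\beta\cong\mathbb{P}^1$, it maps to a line in each of the first two factors,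 $L=\mathcal{O}(2)$, and $\chi(\mathbb{P}^1,\mathcal{O}(-2))=-1$ is the coefficient of $x^2y$.
\end{example}

\section{Projections and their general fibers}\label{sec:proj}

Setting $x_i=1$ for $i\in R$ should correspond to forgetting the rows in $R$. For $V\subseteq[n]$ let $X_V\subseteq P_V$ be the image of $X$, a closed subvariety, and put
\[
r(V)=\dim X_V,\qquad c(V)=|V|(n-1)-r(V).
\]
For each $i$ choose a coordinate $z_{ij}$ that does not vanish identically on $X$, and let $D_i\subset\mathbb{C}(X)$ be the set of ratios $z_{ik}/z_{ij}$. Then $r(V)$ is the transcendence degree of the field generated by $\bigcup_{i\in V}D_i$. Transcendence degree is the rank function of a matroid, so $r(\emptyset)=0$, $r$ is monotone, and $r$ is \emph{submodular}: $r(V)+r(V')\ge r(V\cup V')+r(V\cap V')$.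

Let $\nu\in[0,n-1]^V$ and let $\Lambda$ be general of type $\nu$; it is cut out by $r(V)+c(V)-|\nu|$ hyperplanes. If $|\nu|<c(V)$, then $X_V\cap\Lambda=\emptyset$ by (G1). If $|\nu|=c(V)$, then by (G1) the intersection is finite and avoids any given proper closed subset of $X_V$, in particular the singular locus, and by (G2) it is reduced. Its number of points is the \emph{multidegree}
\[
e^V_\nu=\int_{P_V}[X_V]\prod_{i\in V}\mathsf{h}_i^{\,n-1-\nu_i},
\]
where $\mathsf{h}_i$ is the hyperplane class of the $i$-th factor. Some $e^V_\nu$ is positive, because the degree $\int[X_V]\bigl(\sum_i\mathsf{h}_i\bigr)^{r(V)}>0$ of $X_V$ in the Segre embedding is a combination of the $e^V_\nu$ with positive coefficients. The function $r$ decides which multidegrees are positive.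

\begin{theorem}[{\cite[Theorem~A]{CCLMZ}}]\label{thm:CCLMZ}
Let $Z\subseteq\prod_i\mathbb{P}^{a_i}$ be closed and irreducible, with projections $\Pi_V(Z)$ to the partial products, and let $k=(k_i)$ be nonnegative integers with $\sum_ik_i=\dim Z$. Then $\int[Z]\prod_i\mathsf{h}_i^{k_i}>0$ if and only if $\sum_{i\in V}k_i\le\dim\Pi_V(Z)$ for all $V$.
\end{theorem}

\begin{lemma}\label{lem:lowest}
For $T\ne\emptyset$, the lowest-degree component of $G_T$ is $\sum_{|\nu|=c(T)}e^T_\nu x_T^\nu$, and it equals $\mathfrak{S}_{u_T}(x_T)$. In particular $c(T)=\ell(u_T)$.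
\end{lemma}

\begin{proof}
The Hilbert series of $\mathbb{C}[z]/I$ is $\mathfrak{G}_w(1-t)/\prod_i(1-t_i)^n$. Setting $t_i=0$ for $i\in R$ extracts the part of degree $0$ in the rows of $R$, and turns the series into $G_T(1-t_T)/\prod_{i\in T}(1-t_i)^n$. That part is $\mathbb{C}[z_T]/(I\cap\mathbb{C}[z_T])$, where $z_T$ are the entries in the rows of $T$; it is the coordinate ring of the closure $\widehat X_T$ of the projection of $\widehat X$ to these rows. Let $X_T'\subseteq P_T$ be the quotient by row scaling of the locus in $\widehat X_T$ where all rows are nonzero; it is a closed subvariety. Since $\widehat X^\circ$ is dense in $\widehat X$, its image $X_T$ is dense in $X_T'$, and since $X_T$ is closed, $X_T=X_T'$. Sheafifying as before, $[\mathcal{O}_{X_T}]=G_T(x_T)$ in $K(P_T)$.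

All exponents of $G_T$ lie in $[0,n-1]^T$. By \eqref{eq:partial}, the sum $\sum_{\alpha\le\nu}[x_T^\alpha]G_T$ is $0$ for $|\nu|<c(T)$ and $e^T_\nu$ for $|\nu|=c(T)$. By induction on $|\nu|$, the coefficients of degree less than $c(T)$ vanish. Then the coefficient of $x_T^\nu$ for $|\nu|=c(T)$ is $e^T_\nu$, and these numbers are not all zero. Now use Lemma~\ref{lem:spec} and (P3).
\end{proof}

Next we compute the terms of $\mathfrak{G}_w$ itself that have lowest degree in $x_T$. Let $T\ne\emptyset$, $\mu\in[0,n-1]^R$, and let $f:Y_\mu\to X_T$ be the projection. By (R3), $f$ is smooth over a smooth dense open set $\Omega\subseteq X_T$. For $\xi\in\Omega$ put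
\[
\Phi_\xi=f^{-1}(\xi),\qquad\chi^T_\mu=\chi(\Phi_\xi,L_R^{-1}).
\]
The number does not depend on $\xi$, since $f$ is flat and proper over the connected base $\Omega$. For $R=\emptyset$ we have $f=\rho$, the general fiber is a point, and $\chi^{[n]}=1$.

\begin{lemma}\label{lem:product}
Let $\nu\in[0,n-1]^T$ and $\mu\in[0,n-1]^R$. Then $C_{(\nu,\mu)}=0$ if $|\nu|<c(T)$, and $C_{(\nu,\mu)}=e^T_\nu\,\chi^T_\mu$ if $|\nu|=c(T)$.
\end{lemma}

\begin{proof}
Choose the hyperplanes for $R$ first, and then those for $T$, which define $\Lambda_T$ of type $\nu$. Then $Y_{(\nu,\mu)}=f^{-1}(X_T\cap\Lambda_T)$ as schemes. If $|\nu|<c(T)$, this is empty. If $|\nu|=c(T)$, it is the disjoint union of $e^T_\nu$ fibers $\Phi_\xi$ with $\xi\in\Omega$. The bundles $L_i$ with $i\in T$ are trivial on fibers of $f$, so each fiber contributes $\chi^T_\mu$ to $\chi(Y_{(\nu,\mu)},L^{-1})=C_{(\nu,\mu)}$.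
\end{proof}

Since some $e^T_\nu$ is positive, the lemma shows that $\chi^T_\mu$ does not depend on the general choices.

\begin{example}\label{ex:1423fiber}
Let $w=1423$ and $T=\{2\}$. Then $X_T=\mathbb{P}^3$, and the fiber of $X\to X_T$ over $\xi\ne o$ is $\lambda\times\mathbb{P}^3\times\mathbb{P}^3$, where $\lambda$ is the line through $\xi$ and $o$. For $\mu=(\mu_1,0,0)$ the fiber $\Phi_\xi$ is $\lambda\cap\Lambda_1$. It is empty for $\mu_1\le1$; it is a point for $\mu_1=2$, so $\chi^T_\mu=1$; and it is $\lambda$ for $\mu_1=3$, so $\chi^T_\mu=\chi(\mathbb{P}^1,\mathcal{O}(-1))=0$. This matches the bottom row $x^2$ of the table in Example~\ref{ex:1423}. It also shows that $\chi^T_\mu$ can vanish for two different reasons: the fiber is empty, or it is nonempty but $\omega\otimes L_R$ has no sections on it.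
\end{example}

\section{A nonvanishing Euler characteristic on the fiber}\label{sec:nonvanishing}

\begin{lemma}\label{lem:nonvanishing}
Let $\beta\in\mathcal{S}$ and $T\ne\emptyset$. There is $\mu\in[0,n-1]^R$ with $\mu\ge\beta_R$ and $\chi^T_\mu\ne0$.
\end{lemma}

The first candidate is $\mu=\beta_R$. By Proposition~\ref{prop:coef}, the hypothesis $\beta\in\mathcal{S}$ provides a nonzero section of $\omega\otimes L$ on $Y_\beta$, and one would like to restrict it to a general fiber of $Y_{\beta_R}\to X_T$. This requires that $Y_\beta$ be swept out by general fibers, which fails when the general fiber is empty. Whether it is empty is a dimension count. Put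
\[
m_i=n-1-\beta_i\quad(i\in R),\qquad s(V)=r(T\cup V)-r(T)\quad(V\subseteq R),
\]
and write $m(V)=\sum_{i\in V}m_i$, and likewise for other vectors. Thus $m(V)$ is the number of hyperplanes imposed on the rows in $V$, and $s(V)$ is the dimension of the general fiber of $X_{T\cup V}\to X_T$. If $m(V)>s(V)$ for some $V$, the hyperplanes cut $X_{T\cup V}$ down to dimension less than $r(T)$, so the general fiber is empty and $\beta_R$ must be raised. We show that this is the only obstruction, and that when it occurs one can raise $\beta$ on a set $U$ of rows, move $U$ from $R$ to $T$, and use induction. In Example~\ref{ex:1423fiber}, $s(\{1\})=1$. For $\beta=(2,1,0,0)$ we have $m_1=1$ and $\mu=\beta_R$ works; for $\beta=(1,2,0,0)$ we have $m_1=2$, and $\beta_1$ has to be raised to $2$.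

\begin{proof}[Proof of Lemma~\ref{lem:nonvanishing}]
We fix $\beta$ and use induction on $|R|$. For $R=\emptyset$ we have $\chi^{[n]}=1$. Let $R\ne\emptyset$. The function $s$ inherits monotonicity and submodularity from $r$, $s(\emptyset)=0$, and $s(\{i\})\le r(\{i\})\le n-1$ by submodularity. Fix $\nu\in[0,n-1]^T$ with $|\nu|=c(T)$ and $e^T_\nu>0$, and put $k_i=n-1-\nu_i$ for $i\in T$. Then $k(T)=r(T)$, and $k(V)\le r(V)$ for $V\subseteq T$ by Theorem~\ref{thm:CCLMZ}.

\medskip\noindent\emph{Claim. Let $U\subseteq R$, and let $m'\in\mathbb{Z}_{\ge0}^U$ satisfy $m'(V)\le s(V)$ for all $V\subseteq U$, and $m'(U)=s(U)$. Put $\mu'_i=n-1-m'_i$. Then $\mu'\in[0,n-1]^U$, $|(\nu,\mu')|=c(T\cup U)$, and $e^{T\cup U}_{(\nu,\mu')}>0$.}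

We have $m'_i\le s(\{i\})\le n-1$, and $k(T)+m'(U)=r(T\cup U)$, which gives the first two assertions. For $V_1\subseteq T$ and $V_2\subseteq U$, submodularity for the sets $V_1\cup V_2$ and $T$ gives
\[
k(V_1)+m'(V_2)\le r(V_1)+r(T\cup V_2)-r(T)\le r(V_1\cup V_2).
\]
The projection of $X_{T\cup U}$ to $P_{V_1\cup V_2}$ is $X_{V_1\cup V_2}$, so Theorem~\ref{thm:CCLMZ} gives the third assertion.

\medskip\noindent\textbf{Case 1: $m(V)\le s(V)$ for all $V\subseteq R$.} We show that $\mu=\beta_R$ works. Let $Y'=Y_{\beta_R}$, with projection $f:Y'\to X_T$.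

\emph{Step 1: $f$ is surjective.} To apply the Claim we add hyperplanes until the fiber becomes finite. Choose $m'\ge m$ in $\mathbb{Z}^R$ maximal subject to $m'(V)\le s(V)$ for all $V\subseteq R$. Call $V$ \emph{tight} if $m'(V)=s(V)$. Every $i\in R$ lies in a tight set, since otherwise $m'_i$ could be increased by $1$. If $V,V'$ are tight, then
\[
m'(V\cup V')=m'(V)+m'(V')-m'(V\cap V')\ge s(V)+s(V')-s(V\cap V')\ge s(V\cup V'),
\]
so $V\cup V'$ is tight. Hence $R$ is tight, and the Claim with $U=R$ gives $e^{[n]}_{(\nu,\mu')}>0$ with $\mu'\le\beta_R$. Choose first the hyperplanes defining $Y'$, then $m'_i-m_i$ more for each $i\in R$, and then the $r(T)$ hyperplanes defining $\Lambda_T$ of type $\nu$. The resulting linear space of type $(\nu,\mu')$ meets $X$, so $\Lambda_T$ meets $f(Y')$. If the closed set $f(Y')$ were not all of $X_T$, it would have dimension less than $r(T)$, and $\Lambda_T$ would miss it by (G1).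

\emph{Step 2: every component of $Y'$ maps onto $X_T$.} The scheme $Y'$ may be reducible, and the section on $Y_\beta$ might live on a component that misses the general fiber. We exclude this by letting the hyperplanes vary, which makes the total space irreducible. Let $\mathcal{H}$ be the space of all tuples $H=(H_{i,j})$, $i\in R$, $1\le j\le m_i$, of hyperplanes, and let $\mathcal{Y}\subseteq\widetilde X\times\mathcal{H}$ be the set of pairs $(\tilde x,H)$ such that the $i$-th component of $\rho(\tilde x)$ lies on $H_{i,j}$ for all $i,j$. The projection $\mathcal{Y}\to\widetilde X$ is locally trivial with fiber a product of $m(R)$ copies of $\mathbb{P}^{n-2}$. So $\mathcal{Y}$ is irreducible of dimension $\dim X-m(R)+\dim\mathcal{H}=\dim Y'+\dim\mathcal{H}$, and its fiber over a general $H$ is $Y'$. Let $\psi:\mathcal{Y}\to X_T\times\mathcal{H}$ be the natural map. Its image is closed, and by Step~1 and (G3) it contains $X_T\times\{H\}$ for a dense set of $H$; so $\psi$ is surjective, and its general fiber has pure dimension $d=\dim Y'-r(T)$. By upper semicontinuity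 of fiber dimension, the set $J$ of points of $\mathcal{Y}$ at which the fiber of $\psi$ has local dimension greater than $d$ is closed, and $J\ne\mathcal{Y}$. Hence $\dim J<\dim\mathcal{Y}$, and for $H$ in a nonempty open subset of $\mathcal{H}$ the fiber $J_H$ has dimension at most $\dim J-\dim\mathcal{H}<\dim Y'$. By (G3) we may take the tuple defining $Y'$ in this subset. Suppose that a component $Z$ of $Y'$ has $f(Z)\ne X_T$. Since $\dim Z=\dim Y'$ by \eqref{eq:Y}, every point of $Z$ lies on a fiber component of dimension at least $\dim Y'-\dim f(Z)>d$. So $Z\subseteq J_H$, contradicting $\dim J_H<\dim Y'$.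

\emph{Step 3: $\chi^T_{\beta_R}=(-1)^dh^0(\Phi_\xi,\omega_{\Phi_\xi}\otimes L_R)$ for $\xi$ in a dense open set.} Over $\Omega$ the map $f$ is smooth, with fibers of pure dimension $d$. Each component of $E\cap Y'$ has dimension less than $\dim Y'$ by \eqref{eq:Y}; it either does not dominate $X_T$ or has general fiber of dimension less than $d$. After shrinking $\Omega$ we have $\dim(E\cap\Phi_\xi)<d$ for $\xi\in\Omega$. Away from $E$, the map $\rho$ embeds $\Phi_\xi$ in $\{\xi\}\times P_R$. So (R4) applies to $L_R$ on each component of $\Phi_\xi$.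

\emph{Step 4: the space of sections in Step~3 is nonzero.} Choose $\Lambda_T$ of type $\beta_T$, general with respect to $Y'$ and $\Omega$, so that $Y_\beta=f^{-1}(X_T\cap\Lambda_T)$. Since $C_\beta\ne0$, Proposition~\ref{prop:coef} gives a section $0\ne\sigma\in H^0(Y_\beta,\omega_{Y_\beta}\otimes L)$; this is where $\beta\in\mathcal{S}$ is used. By Step~2, the closed set $f^{-1}(X_T\setminus\Omega)$ contains no component of $Y'$, so it has dimension less than $\dim Y'$. By (G1) its intersection with $Y_\beta$ has dimension less than $\dim Y_\beta$, and $Y_\beta$ is pure-dimensional. So $Y_\beta^\circ=Y_\beta\cap f^{-1}(\Omega)$ is dense in $Y_\beta$. If $\sigma|_{\Phi_\xi}=0$ for all $\xi\in\Omega\cap\Lambda_T$, then $\sigma$ vanishes at every point of $Y_\beta^\circ$, and $\sigma=0$ because $Y_\beta$ is reduced. Hence $\sigma|_{\Phi_\xi}\ne0$ for some $\xi\in\Omega\cap\Lambda_T$. The map $Y^\circ_\beta\to\Omega\cap\Lambda_T$ is smooth, as a base change of $f$, and its target is smooth by (G2). Therefore $\omega_{Y_\beta}$ is the tensor product of the relative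 canonical bundle and a pullback from the base, which gives $\omega_{Y_\beta}|_{\Phi_\xi}\cong\omega_{\Phi_\xi}$. Also $L|_{\Phi_\xi}\cong L_R|_{\Phi_\xi}$. So $\sigma|_{\Phi_\xi}$ is a nonzero section of $\omega_{\Phi_\xi}\otimes L_R$, and $\chi^T_{\beta_R}\ne0$ by Step~3.

\medskip\noindent\textbf{Case 2: $m(V)>s(V)$ for some $V\subseteq R$.} Let $U$ be minimal under inclusion among such sets; $U\ne\emptyset$. Since $m(U)>s(U)\ge0$, there are integers $0\le m'_i\le m_i$ ($i\in U$) with $m'(U)=s(U)$. For $V\subsetneq U$, minimality gives $m'(V)\le m(V)\le s(V)$. Put $\mu'_i=n-1-m'_i\ge\beta_i$ for $i\in U$, $T^*=T\cup U$ and $R^*=R\setminus U$. By the Claim, $|(\nu,\mu')|=c(T^*)$ and $e^{T^*}_{(\nu,\mu')}>0$. By induction there is $\mu^*\in[0,n-1]^{R^*}$ with $\mu^*\ge\beta_{R^*}$ and $\chi^{T^*}_{\mu^*}\ne0$. Let $\mu=(\mu',\mu^*)\ge\beta_R$. Computing one coefficient of $\mathfrak{G}_w$ in two ways, by Lemma~\ref{lem:product} for $T$ and for $T^*$, we get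
\[
e^T_\nu\,\chi^T_\mu=C_{(\nu,\mu',\mu^*)}=e^{T^*}_{(\nu,\mu')}\,\chi^{T^*}_{\mu^*}\ne0 .
\]
Hence $\chi^T_\mu\ne0$.
\end{proof}

\section{A sign-coherent expansion}\label{sec:expansion}

Lemmas~\ref{lem:product} and~\ref{lem:nonvanishing} already give Proposition~\ref{prop:key} when $\alpha'$ has the lowest degree $c(T)$. To reach all of $\operatorname{supp}(G_T)$ we need the expansion (a) of Section~\ref{sec:reduction}. Separating the variables into two groups corresponds to restricting a Schubert class to a product of two smaller flag varieties, and the signs in such a restriction are governed by the following theorem.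

\begin{theorem}[{\cite[Theorem~1]{Brion}}]\label{thm:Brion}
Let $Q$ be a closed subvariety with rational singularities of a complex flag variety, and write $[\mathcal{O}_Q]=\sum_\tau c_\tau[\mathcal{O}_{\mathcal{X}_\tau}]$ in the basis of Schubert classes. Then $(-1)^{\operatorname{codim}\mathcal{X}_\tau-\operatorname{codim}Q}c_\tau\ge0$ for all $\tau$.
\end{theorem}

We recall the description of $K(\mathrm{Fl}_M)$. Let $t_i=[F_i/F_{i-1}]$ be the classes of the tautological line bundles and $x_i=1-t_i$. Then $K(\mathrm{Fl}_M)=\mathbb{Z}[x_1,\dots,x_M]/(e_1,\dots,e_M)$, where $e_k$ are the elementary symmetric polynomials in $x$, and the monomials $x^a$ with $0\le a_i\le M-i$ form a $\mathbb{Z}$-basis. Moreover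
\begin{equation}\label{eq:flagclass}
[\mathcal{O}_{\mathcal{X}_u}]=\mathfrak{G}_u(x)\qquad(u\in S_M)
\end{equation}
(Lascoux--Sch\"utzenberger; Fulton--Lascoux). We check that the conventions agree. For $u=w_0$, $\mathcal{X}_u$ is a point $F^0_\bullet$. On the smooth locus where $F_j=F^0_j$ for $j<i$, the condition $F_i=F_i^0$ is the vanishing of the map $F_i/F_{i-1}\to\mathbb{C}^M/F^0_i$, which cuts out a smooth subvariety of codimension $M-i$; the Koszul complex multiplies the class by $(1-t_i)^{M-i}$. So the point has class $\prod_ix_i^{M-i}$. Let $p_i$ be the $\mathbb{P}^1$-bundle that forgets $F_i$. By the projection formula, $p_i^*p_{i*}$ is linear over polynomials symmetric in $t_i,t_{i+1}$. It sends $1\mapsto1$, and $t_i\mapsto0$ because $F_i/F_{i-1}$ is $\mathcal{O}(-1)$ on the fibers. The operator \eqref{eq:pit} has the same properties, and $1,t_i$ generate the polynomial ring over the polynomials symmetric in $t_i,t_{i+1}$; so $p_i^*p_{i*}=\pi_i$. Finally, $p_i^*p_{i*}[\mathcal{O}_{\mathcal{X}_u}]=[\mathcal{O}_{\mathcal{X}_{us_i}}]$ if $\ell(us_i)<\ell(u)$,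 which is the recursion for $\mathfrak{G}_u$.

\begin{lemma}\label{lem:expansion}
Let $[n]=R\sqcup T$ and $N\ge2n$. Let $\theta=(\theta_1,\dots,\theta_N)$ be variables of which the first $|T|$ are $x_T$, in increasing order of index. There are polynomials $A_v\in\mathbb{Z}[x_R]$, $v\in S_N$, with
\[
\mathfrak{G}_w(x)=\sum_{v\in S_N}A_v(x_R)\,\mathfrak{G}_v(\theta),\qquad(-1)^{|\mu|+\ell(v)-\ell(w)}\,[x_R^\mu]A_v\ge0\ \text{ for all }\mu,v .
\]
\end{lemma}

\begin{proof}
\emph{The embedding.} Choose $[2N]=R'\sqcup T'$ with $|R'|=|T'|=N$, $R'\cap[n]=R$ and $T'\cap[n]=T$. Let $\mathcal{F}=\mathrm{Fl}_N\times\mathrm{Fl}_N$, with variables $\eta_a$ and $\theta_b$ for the two factors. Let $\iota:\mathcal{F}\to\mathrm{Fl}_{2N}$ be the closed embedding sending $(F'_\bullet,F''_\bullet)$ to the flag in $\mathbb{C}^N\oplus\mathbb{C}^N$ with $p$-th term $F'_{|R'\cap[p]|}\oplus F''_{|T'\cap[p]|}$. Then $\iota^*x_p=\eta_a$ if $p$ is the $a$-th element of $R'$, and $\iota^*x_p=\theta_b$ if $p$ is the $b$-th element of $T'$. Regard $w$ as an element of $S_{2N}$, let $\Gamma=\mathrm{GL}_{2N}$,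 and for $g\in\Gamma$ let $W_g=\iota^{-1}(g\mathcal{X}_w)$. We show that for $g$ in a dense open subset of $\Gamma$, the scheme $W_g$ is empty or a disjoint union of varieties of codimension $\ell(w)$ in $\mathcal{F}$ with rational singularities. The method is that of Kleiman's transversality theorem: study all translates at once.

\emph{The family of translates.} The map $a:\Gamma\times\mathcal{X}_w\to\mathrm{Fl}_{2N}$, $(g,\zeta)\mapsto g\zeta$, is $\Gamma$-equivariant. Fix a flag $o$. The orbit map $\Gamma\to\mathrm{Fl}_{2N}$, $h\mapsto ho$, has Zariski local sections, and translating by such a section trivializes $a$ locally. The fiber $a^{-1}(o)=\{(g,\zeta):\zeta=g^{-1}o\}$ is isomorphic to the preimage of $\mathcal{X}_w$ under the orbit map, a locally trivial bundle over $\mathcal{X}_w$ whose fiber is the stabilizer of $o$. So it is irreducible, with rational singularities by (R1) and (R2). Hence $W=\mathcal{F}\times_{\mathrm{Fl}_{2N}}(\Gamma\times\mathcal{X}_w)$, which is locally trivial over the smooth variety $\mathcal{F}$ with this fiber, is a variety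 with rational singularities, of dimension $\dim\mathcal{F}+\dim\Gamma-\ell(w)$. The fiber of $W\to\Gamma$ over $g$ is $W_g$.

\emph{The general fiber.} If $W\to\Gamma$ is not dominant, then $W_g=\emptyset$ for general $g$. Otherwise let $\phi:\widetilde W\to W$ be a resolution, an isomorphism outside a proper closed subset $Z\subset W$. By generic flatness, (R3) and the fiber dimension theorem, there is a dense open $\Gamma^0\subseteq\Gamma$ over which $W$ is flat, $\widetilde W$ is smooth, and the fibers $Z_g$ and $\phi^{-1}(Z)_g$ have dimension less than $\dim\mathcal{F}-\ell(w)$. By flatness, $W_g$ and $\widetilde W_g$ have pure dimension $\dim\mathcal{F}-\ell(w)$ for $g\in\Gamma^0$. Local coordinates of $\Gamma$ at $g$ form a regular sequence on $\mathcal{O}_W$ and on $\mathcal{O}_{\widetilde W}$, again by flatness, so their Koszul complexes resolve $\mathcal{O}_{W_g}$ and $\mathcal{O}_{\widetilde W_g}$. Tensoring $\mathcal{O}_W=R\phi_*\mathcal{O}_{\widetilde W}$ with the Koszul complex and using the projection formula gives $\mathcal{O}_{W_g}=R\phi_{g*}\mathcal{O}_{\widetilde W_g}$.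 On an affine open subset of $W_g$, the ring of functions is thus the ring of functions on a smooth scheme, a finite product of normal domains. So $W_g$ is normal, and its irreducible components are disjoint varieties. The map $\phi_g$ is an isomorphism outside the nowhere dense sets $\phi^{-1}(Z)_g$ and $Z_g$, so it is a resolution of each component, and each component has rational singularities.

\emph{The class of $W_g$.} Fix such a $g$. The action of $g$ preserves the classes $t_i$, which generate $K(\mathrm{Fl}_{2N})$, so $[\mathcal{O}_{g\mathcal{X}_w}]=[\mathcal{O}_{\mathcal{X}_w}]$. Locally $\iota(\mathcal{F})$ is cut out in $\mathrm{Fl}_{2N}$ by a regular sequence whose length is its codimension. The variety $g\mathcal{X}_w$ is Cohen--Macaulay, and the sequence cuts it down by that codimension, so the sequence is regular on $\mathcal{O}_{g\mathcal{X}_w}$. Thus there are no higher Tor sheaves, and $\iota^*[\mathcal{O}_{\mathcal{X}_w}]=[\mathcal{O}_{W_g}]$.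

\emph{Positivity.} The variety $\mathcal{F}$ is the flag variety of $\mathrm{GL}_N\times\mathrm{GL}_N$, with Schubert varieties $\mathcal{X}_u\times\mathcal{X}_v$. Theorem~\ref{thm:Brion}, applied to each component of $W_g$, together with \eqref{eq:flagclass} and (P2), gives in $K(\mathcal{F})$
\begin{equation}\label{eq:cuv}
\mathfrak{G}_w(x)\big|_{x_{R'}=\eta,\ x_{T'}=\theta}=\sum_{u,v\in S_N}c_{uv}\,\mathfrak{G}_u(\eta)\,\mathfrak{G}_v(\theta),\qquad(-1)^{\ell(u)+\ell(v)-\ell(w)}c_{uv}\ge0 .
\end{equation}
The monomials $\eta^a\theta^b$ with $a_i,b_i\le N-i$ form a basis of $K(\mathcal{F})=K(\mathrm{Fl}_N)\otimes K(\mathrm{Fl}_N)$. The right side of \eqref{eq:cuv} lies in their span by (P1). The left side involves only $\eta_i$ with $i\le|R|$ and $\theta_i$ with $i\le|T|$, with exponents at most $n-1\le N-n\le N-i$; this is the reason for taking $N\ge2n$. So \eqref{eq:cuv} is an identity of polynomials.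

Put $A_v=\sum_uc_{uv}\mathfrak{G}_u(\eta)$. If a monomial $\eta^\mu$ involves some $\eta_i$ with $i>|R|$, its coefficient on the left of \eqref{eq:cuv} is $0$, so $\sum_v([\eta^\mu]A_v)\,\mathfrak{G}_v(\theta)=0$, and $[\eta^\mu]A_v=0$ by linear independence. Hence $A_v\in\mathbb{Z}[\eta_1,\dots,\eta_{|R|}]=\mathbb{Z}[x_R]$. By Proposition~\ref{prop:coef} for $S_N$, the coefficient $[\eta^\mu]\mathfrak{G}_u$ has sign $(-1)^{|\mu|-\ell(u)}$ or is $0$. So each term $c_{uv}[\eta^\mu]\mathfrak{G}_u$ of $[\eta^\mu]A_v$ has sign $(-1)^{|\mu|+\ell(v)-\ell(w)}$ or is $0$.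
\end{proof}

The two halves of the argument meet in the next lemma.

\begin{lemma}\label{lem:AuT}
For $T\ne\emptyset$ and $\mu\in[0,n-1]^R$ we have $[x_R^\mu]A_{u_T}=\chi^T_\mu$.
\end{lemma}

\begin{proof}
Let $a_v=[x_R^\mu]A_v$. The coefficient of $x_R^\mu$ in $\mathfrak{G}_w$ is
\[
g_\mu=\sum_\nu C_{(\nu,\mu)}x_T^\nu=\sum_{v}a_v\mathfrak{G}_v(\theta).
\]
By Lemmas~\ref{lem:product} and~\ref{lem:lowest}, $g_\mu$ has no terms of degree less than $c(T)=\ell(u_T)$, and its component of degree $c(T)$ is $\chi^T_\mu\sum_\nu e^T_\nu x_T^\nu=\chi^T_\mu\,\mathfrak{S}_{u_T}(\theta)$. If all $a_v$ vanish, then $g_\mu=0$ and $\chi^T_\mu=0=a_{u_T}$. Otherwise let $d$ be the least length of a $v$ with $a_v\ne0$. The component of $g_\mu$ of degree $d$ is $\sum_{\ell(v)=d}a_v\mathfrak{S}_v\ne0$ by (P3), so $d\ge c(T)$. Hence the component of degree $c(T)$ is $\sum_{\ell(v)=c(T)}a_v\mathfrak{S}_v$, and linear independence gives $a_{u_T}=\chi^T_\mu$.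
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\beta\in\mathcal{S}$, $T\ne\emptyset$ and $\alpha'\in\operatorname{supp}(G_T)=\operatorname{supp}(\mathfrak{G}_{u_T}(x_T))$. By Lemmas~\ref{lem:nonvanishing} and~\ref{lem:AuT} there is $\mu\ge\beta_R$ with $[x_R^\mu]A_{u_T}\ne0$. By Lemma~\ref{lem:expansion},
\[
C_{(\alpha',\mu)}=\sum_{v\in S_N}[x_R^\mu]A_v\cdot[x_T^{\alpha'}]\mathfrak{G}_v(\theta).
\]
By the same lemma and Proposition~\ref{prop:coef}, each term is $0$ or has sign $(-1)^{|\mu|+\ell(v)-\ell(w)}(-1)^{|\alpha'|-\ell(v)}=(-1)^{|\mu|+|\alpha'|-\ell(w)}$, which does not depend on $v$. The term $v=u_T$ is nonzero. Hence $C_{(\alpha',\mu)}\ne0$.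
\end{proof}

This completes the proof of Theorem~\ref{thm:A}, and with it the proof of the conjecture.

\section{Below the maximal elements}\label{sec:B}

Under the weaker hypothesis of Theorem~\ref{thm:B}, Proposition~\ref{prop:key} handles the terms of \eqref{eq:IE} with $|T|\ge3$. For $|T|\le2$ the polynomial $G_T$ can be written down, and it turns out that $N_T(\gamma)=0$ for every $\gamma$ above any element of $\mathcal{S}$.

\begin{lemma}\label{lem:two}
Let $n\ge2$ and $u\in S_n$ with $u(3)<u(4)<\dots<u(n)$.
\begin{itemize}
\item[(i)] If $u(1)>u(2)$, then $\mathfrak{G}_u=x_1^{u(1)-1}x_2^{u(2)-1}$.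
\item[(ii)] If $u(1)<u(2)$, put $a=u(1)-1$ and $m=u(2)-u(1)-1$. Then $\ell(u)=2a+m$ and $\mathfrak{G}_u=(x_1x_2)^a\bigl(h_m(x_1,x_2)-x_1x_2h_{m-1}(x_1,x_2)\bigr)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Put $a=u(1)-1$ and $b=u(2)-1$. All values smaller than $u(1)$ occur after position $1$, all values smaller than $u(2)$ occur after position $2$, and there are no other inversions; so $\ell(u)=a+b$. Since $r_u(1,a)=0$ and $r_u(2,b)=0$, the matrix Schubert variety of $u$ lies in the coordinate subspace defined by $z_{1q}=0$ ($q\le a$) and $z_{2q}=0$ ($q\le b$). Both are irreducible of codimension $a+b$, so they are equal, and the $K$-polynomial is $(1-t_1)^a(1-t_2)^b$.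

(ii) Part (i) applies to $us_1$ and gives $\mathfrak{G}_{us_1}=(x_1x_2)^ax_1^{m+1}$, of degree $\ell(u)+1$. Apply $\pi_1$ and use \eqref{eq:rule}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\beta$ satisfy the hypothesis and let $\gamma\ge\beta$. By \eqref{eq:IE} it suffices to show $N_T(\gamma)=0$ for all $T\ne\emptyset$.

\emph{$|T|\ge3$.} If $N_T(\gamma)\ne0$, some $\alpha'\in\operatorname{supp}(G_T)$ has $\alpha'_i>\gamma_i\ge\beta_i$ for all $i\in T$. Proposition~\ref{prop:key} gives $\beta'=(\alpha',\mu)\in\mathcal{S}$ with $\beta'\ge\beta$ and $\beta'_i>\beta_i$ for the at least three indices $i\in T$. This contradicts the hypothesis, which is used only here.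

\emph{Two remarks for $|T|\le2$.} First, $Y_\beta\ne\emptyset$ by Proposition~\ref{prop:coef}, so for each $V\ne\emptyset$ the variety $X_V$ meets a general linear space of type $\beta_V$. By Section~\ref{sec:proj} and Lemma~\ref{lem:lowest},
\begin{equation}\label{eq:lower}
|\beta_V|\ge c(V)=\ell(u_V)=\text{lowest degree of }G_V .
\end{equation}
Second, $u_T$ has no descent at any $j>|T|$: otherwise $\partial_j\mathfrak{S}_{u_T}=\mathfrak{S}_{u_Ts_j}\ne0$, although $\mathfrak{S}_{u_T}$ involves neither $x_j$ nor $x_{j+1}$.

\emph{$T=\{i\}$.} The permutation $u=u_T$ is increasing from position $2$ on. Either $u=\mathrm{id}$ and $G_T=1$, or $u(1)>u(2)=1$ and Lemma~\ref{lem:two}(i) applies. In both cases $G_T=x_i^c$ for some $c$, and $c\le\beta_i\le\gamma_i$ by \eqref{eq:lower}. So $N_T(\gamma)=0$.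

\emph{$T=\{i,j\}$ with $i<j$.} Lemma~\ref{lem:two} applies to $u=u_T$. In case (i), $G_T=x_i^ax_j^b$. Setting $x_j=1$ gives $G_{\{i\}}=x_i^a$, so $a\le\beta_i\le\gamma_i$ by \eqref{eq:lower}, and $N_T(\gamma)=0$. In case (ii), every monomial of $G_T$ has degree at most $2a+m+1$. An exponent $\alpha'$ with $\alpha'_i>\gamma_i$ and $\alpha'_j>\gamma_j$ has degree at least $\beta_i+\beta_j+2\ge\ell(u)+2=2a+m+2$ by \eqref{eq:lower}. So no such exponent occurs in $G_T$, and $N_T(\gamma)=0$.

Thus $F(\gamma)=1$. If $\beta\in\mathcal{S}$ and $|\beta|\ge\deg\mathfrak{G}_w-2$, an element $\beta'\ge\beta$ exceeding $\beta$ in three coordinates has $|\beta'|\ge|\beta|+3>\deg\mathfrak{G}_w$ and is not in $\mathcal{S}$. So the hypothesis holds, and $F(\beta)=1$.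

\emph{Sharpness.} Let $w=13524$, of length $3$, and use \eqref{eq:13524} with the polynomials of Section~\ref{sec:examples}. The first two summands have degree at most $5$, and the third has the single term $-x^2y^2z^2$ in degree $6$; so $\deg\mathfrak{G}_w=6$. The monomial $xyz$ arises only from $z\,(\mathfrak{G}_{1423}+\mathfrak{G}_{231})$, with coefficient $1+1=2$. Let $\beta=(1,1,1,0,0)\in\mathcal{S}$. Since $3=\ell(w)$ is the lowest degree of $\mathfrak{G}_w$, we have $F(\beta)=C_\beta=2\ne1$. As $|\beta|=\deg\mathfrak{G}_w-3$, the constant $2$ cannot be replaced by $3$. As $\mathfrak{G}_w$ involves only $x_1,x_2,x_3$, no element of $\mathcal{S}$ exceeds $\beta$ in four coordinates, so ``$\ge3$'' cannot be replaced by ``$\ge4$''.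
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brion}
Brion, \emph{Positivity in the Grothendieck group of complex flag varieties}, J. Algebra 258 (2002).

\bibitem{CCLMZ}
Castillo, Cid-Ruiz, Li, Monta\~no and Zhang, \emph{When are multidegrees positive?}, Adv. Math. 374 (2020).

\bibitem{CFY}
Yiming Chen, Neil J.Y. Fan and Zelin Ye, \emph{Zero-one Grothendieck Polynomials}, arXiv:2405.05483 (2024).

\bibitem{Fulton}
Fulton, Duke Math. J. (1992).

\bibitem{KM}
Knutson and Miller, Ann. of Math. (2005).

\end{thebibliography}
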